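\title{A variety closed under complex algebras of subalgebras\\ that has no base of linear and idempotent identities}

\begin{abstract}
For an idempotent variety $\mathcal V$ with the generalized entropic property, the nonempty subalgebras of each $\mathbf A\in\mathcal V$ form an algebra $\mathrm{Sub}\,\mathbf A$ under the complex operations. It was conjectured that the variety generated by all these algebras is $\mathcal V$ itself if and only if $\mathcal V$ has a base consisting of linear identities and the idempotent laws. We show that the conjecture is false. A counterexample is the variety generated by the real line with the operation $xy=\frac1{\sqrt2}x+\bigl(1-\frac1{\sqrt2}\bigr)y$. More generally, for $xy=(1-p)x+py$ with $0<p<1$ we determine for which $p$ each of the two properties holds. The first holds exactly when $p$ is transcendental or $p$ and $1-p$ are units of $\mathbb Z[p]$. The second holds exactly when $p$ is transcendental or $p=q^a$, $1-p=q^b$ for some $q\in(0,1)$ and coprime positive integers $a,b$ such that $X^a+X^b-1$ is irreducible over $\mathbb Q$.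
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Complex algebras of subalgebras}

Let $\mathbf A=(A,F)$ be an algebra. An $n$-ary operation $f\in F$ acts on nonempty subsets of $A$ by
\[
f(A_1,\dots,A_n)=\{f(a_1,\dots,a_n): a_i\in A_i\},
\]
and the set of all nonempty subsets with these \emph{complex operations} is the complex algebra of $\mathbf A$. Let $S(A)$ be the set of nonempty subuniverses of $\mathbf A$. If $S(A)$ is closed under the complex operations, then $\mathrm{Sub}\,\mathbf A=(S(A),F)$ is the \emph{complex algebra of subalgebras} of $\mathbf A$.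

A variety $\mathcal V$ has the \emph{generalized entropic property} if for every $m$-ary $f\in F$ and every $n$-ary $g\in F$ there are $n$-ary terms $t_1,\dots,t_m$ such that $\mathcal V$ satisfies
\[
g(f(x_{11},\dots,x_{1m}),\dots,f(x_{n1},\dots,x_{nm}))\approx f(t_1(x_{11},\dots,x_{n1}),\dots,t_m(x_{1m},\dots,x_{nm})).
\]
This holds if and only if $S(A)$ is closed under the complex operations for every $\mathbf A\in\mathcal V$. For a groupoid, i.e.\ an algebra with one binary operation, written as juxtaposition, the entropic law $(xy)(zu)\approx(xz)(yu)$ is sufficient: take $t_1=t_2=xy$. Here the closure is visible at once, since $(bc)(b'c')=(bb')(cc')$ shows that $BC$ is a subalgebra when $B$ and $C$ are. For $\mathcal V$ with the generalized entropic property, $\mathrm{Sub}\,\mathcal V$ denotes the variety generated by all $\mathrm{Sub}\,\mathbf A$, $\mathbf A\in\mathcal V$.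

Which identities pass from $\mathcal V$ to the algebras $\mathrm{Sub}\,\mathbf A$? What matters is repetition of variables. For a term $t(z_1,\dots,z_n)$ let $t^*$ be the term obtained by replacing the $j$-th occurrence of $z_i$ by a new variable $z_{ij}$. By induction on $t$,
\begin{equation}\label{eq:star}
t^{\mathrm{Sub}\,\mathbf A}(B_1,\dots,B_n)=\{t^*((b_{ij})): b_{ij}\in B_i\},
\end{equation}
that is, different occurrences of the same variable are filled independently. For example, $(BC)C$ consists of all $(bc)c'$ with $b\in B$ and $c,c'\in C$.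

A term is \emph{linear} if every variable occurs in it at most once, and an identity is linear if both sides are. A \emph{base} of $\mathcal V$ is a set of identities from which all identities of $\mathcal V$ follow. A variety is \emph{idempotent} if it satisfies $f(x,\dots,x)\approx x$ for every basic operation $f$. Linear identities and idempotent laws cause no difficulty. The following is known; we include the short proof.

\begin{proposition}\label{prop:easy}
Let $\mathcal V$ be an idempotent variety with the generalized entropic property. Then $\mathcal V\subseteq\mathrm{Sub}\,\mathcal V$. If $\mathcal V$ has a base consisting of linear identities and the idempotent laws, then $\mathcal V=\mathrm{Sub}\,\mathcal V$.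
\end{proposition}

\begin{proof}
By idempotence each $\{a\}$ is a subalgebra, and $a\mapsto\{a\}$ embeds $\mathbf A$ into $\mathrm{Sub}\,\mathbf A$. This gives the first claim. For the second let $\mathbf A\in\mathcal V$. If $t$ is linear, \eqref{eq:star} reads $t(B_1,\dots,B_n)=\{t(b_1,\dots,b_n): b_i\in B_i\}$; as the $B_i$ are nonempty, this is true also if some of the $z_i$ do not occur in $t$. So linear identities of $\mathbf A$ hold in $\mathrm{Sub}\,\mathbf A$. If $B$ is a subalgebra, then $f(B,\dots,B)\subseteq B$, and $b=f(b,\dots,b)$ for $b\in B$ gives the other inclusion. So $\mathrm{Sub}\,\mathbf A$ satisfies the base of $\mathcal V$.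
\end{proof}

It is natural to guess that no other reason for $\mathcal V=\mathrm{Sub}\,\mathcal V$ exists. This is the conjecture posed in \cite{APS}.

\begin{quote}
\textbf{Conjecture} \cite{APS}. Let $\mathcal V$ be an idempotent variety satisfying the generalized entropic property. Then $\mathcal V=\mathrm{Sub}\,\mathcal V$ if and only if $\mathcal V$ has a base consisting of linear identities and the identities $f(x,\dots,x)\approx x$, for all basic operations $f$.
\end{quote}

By Proposition~\ref{prop:easy} only the forward implication is at issue. We show that it is false.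

\subsection*{Weighted means}

For real $p\in(0,1)$ let $\mathbf R_p$ be the groupoid on $\mathbb R$ with
\[
xy=(1-p)x+py,
\]
and let $\mathcal V_p$ be the variety it generates. It satisfies $xx\approx x$, and it satisfies the entropic law, because both $(xy)(zu)$ and $(xz)(yu)$ equal $(1-p)^2x+p(1-p)(y+z)+p^2u$. So all $\mathrm{Sub}\,\mathbf A$ with $\mathbf A\in\mathcal V_p$ are defined.

\begin{theorem}\label{thm:counter}
Let $p=1-\frac1{\sqrt2}$ and $\mathcal V=\mathcal V_p$, so that $xy=\frac1{\sqrt2}x+\bigl(1-\frac1{\sqrt2}\bigr)y$ in $\mathbf R_p$. Then $\mathcal V$ is idempotent and entropic, and $\mathcal V=\mathrm{Sub}\,\mathcal V$. However, $\mathcal V$ has no base consisting of linear identities and $xx\approx x$: the identity $(xy)y\approx(yx)x$ holds in $\mathcal V$ but does not follow from $xx\approx x$ and the linear identities of $\mathcal V$.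
\end{theorem}

If $p$ is algebraic, let $m\in\mathbb Z[X]$ be its primitive minimal polynomial, i.e.\ the minimal polynomial scaled so that its coefficients are coprime integers; it is unique up to sign. Consider the following condition on $p$.
\begin{itemize}
\item[(L)] There are $q\in(0,1)$ and coprime positive integers $a,b$ such that $p=q^a$, $1-p=q^b$, and $X^a+X^b-1$ is irreducible in $\mathbb Q[X]$.
\end{itemize}

\begin{theorem}\label{thm:class}
Let $p\in(0,1)$ be real.
\begin{itemize}
\item[(a)] $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ if and only if $p$ is transcendental, or $p$ is algebraic with $|m(0)|=|m(1)|=1$, i.e.\ $p$ and $1-p$ are units of $\mathbb Z[p]$.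
\item[(b)] $\mathcal V_p$ has a base consisting of linear identities and $xx\approx x$ if and only if $p$ is transcendental or satisfies {\rm (L)}.
\end{itemize}
Hence $\mathcal V_p$ refutes the conjecture exactly when $p$ is algebraic, $|m(0)|=|m(1)|=1$, and {\rm (L)} fails.
\end{theorem}

The idea is as follows. A term evaluates in $\mathbf R_p$ to a weighted mean of its variables, each occurrence contributing a product of factors $p$ and $1-p$. So an identity of $\mathcal V_p$ is a family of equations between \emph{sums} of such products, while a linear identity is a family of equations between \emph{single} products: linear identities see only the multiplicative relations between $p$ and $1-p$. In $\mathrm{Sub}\,\mathbf A$, on the other hand, the occurrences of a variable are decoupled, and comparing the two sides of an identity leads to division by products of $p$ and $1-p$ in the ring $\mathbb Z[p]$. These are two different questions about $p$, and Theorem~\ref{thm:counter} exploits the gap. Section~\ref{sec:dict} makes the dictionary precise and works two examples by hand. Sections~\ref{sec:attain}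 and \ref{sec:units} prove Theorem~\ref{thm:counter}, Section~\ref{sec:class} proves Theorem~\ref{thm:class}, and Section~\ref{sec:ex} lists the quadratic counterexamples.

\section{From terms to arithmetic}\label{sec:dict}

\subsection*{Weights}

View a groupoid term $t$ as a binary tree whose leaves are the occurrences of variables. A leaf reached from the root by $r$ right turns and $\ell$ left turns has \emph{weight} $X^r(1-X)^\ell\in\mathbb Z[X]$. Let $W_{t,z}$ be the sum of the weights of the leaves labeled $z$. For a commutative ring $K$ with $1$ and $\kappa\in K$ let $K_\kappa$ be the groupoid on $K$ with $xy=(1-\kappa)x+\kappa y$; thus $\mathbf R_p=\mathbb R_p$. Since $W_{tt',z}=(1-X)W_{t,z}+XW_{t',z}$, induction gives $\sum_zW_{t,z}=1$ and shows that in $K_\kappa$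
\begin{equation}\label{eq:eval}
t=\sum_zW_{t,z}(\kappa)\,z .
\end{equation}
Over $\mathbb R$ two linear forms agree if and only if their coefficients do, so
\begin{equation}\label{eq:ident}
\mathcal V_p\models t\approx s\iff W_{t,z}(p)=W_{s,z}(p)\ \text{ for all variables } z .
\end{equation}
As $0<p<1$, the number $W_{t,z}(p)$ is positive if $z$ occurs in $t$ and $0$ otherwise. Hence both sides of an identity of $\mathcal V_p$ contain the same variables.

\subsection*{Linear identities see multiplicative relations}

\begin{lemma}\label{lem:transfer}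
Let $K$ be a commutative ring with $1$, let $\kappa\in K$, and suppose that for all integers $r,\ell,r',\ell'\ge0$
\begin{equation}\label{eq:transfer}
p^r(1-p)^\ell=p^{r'}(1-p)^{\ell'}\quad\text{implies}\quad \kappa^r(1-\kappa)^\ell=\kappa^{r'}(1-\kappa)^{\ell'} .
\end{equation}
Then $K_\kappa$ satisfies $xx\approx x$ and all linear identities of $\mathcal V_p$. Consequently, if $\mathcal V_p$ has a base consisting of linear identities and $xx\approx x$, then $K_\kappa\in\mathcal V_p$.
\end{lemma}

\begin{proof}
Idempotence is clear: $(1-\kappa)x+\kappa x=x$. Let $t\approx s$ be a linear identity of $\mathcal V_p$. A variable $z$ occurring in it occurs exactly once on each side, so $W_{t,z}$ and $W_{s,z}$ are single products $X^r(1-X)^\ell$ and $X^{r'}(1-X)^{\ell'}$. By \eqref{eq:ident} they agree at $p$, hence by \eqref{eq:transfer} they agree at $\kappa$, and \eqref{eq:eval} gives $K_\kappa\models t\approx s$.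
\end{proof}

Call $p$ and $1-p$ \emph{multiplicatively independent} if $p^i(1-p)^j=1$ with $i,j\in\mathbb Z$ only for $i=j=0$. Then \eqref{eq:transfer} holds for every $K$ and every $\kappa$, because its premise forces $r=r'$ and $\ell=\ell'$.

\subsection*{Inclusions between subalgebras see attainable vectors}

Call $(c_1,\dots,c_k)\in\mathbb R^k$ \emph{attainable} if there is a term $u$ in variables among $y_1,\dots,y_k$ with $c_i=W_{u,y_i}(p)$ for all $i$. Then $c_i\in\mathbb Z[p]$ and $\sum c_i=1$.

\begin{lemma}\label{lem:inclusion}
Let $\mathcal V_p\models t\approx s$, and let $z_1,\dots,z_n$ be the variables that occur in $t$, equivalently in $s$. The inclusion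
$t(B_1,\dots,B_n)\subseteq s(B_1,\dots,B_n)$ holds for all subalgebras $B_1,\dots,B_n$ of all $\mathbf A\in\mathcal V_p$ if and only if the following is true for each $z=z_1,\dots,z_n$. Let $a_1,\dots,a_k$ and $b_1,\dots,b_l$ be the values at $p$ of the weights of the occurrences of $z$ in $t$ and in $s$. Then there are attainable vectors $c_1,\dots,c_l\in\mathbb R^k$ with
\begin{equation}\label{eq:split}
(a_1,\dots,a_k)=\sum_{j=1}^l b_jc_j .
\end{equation}
\end{lemma}

\begin{proof}
Let $z_i$ have $k_i$ occurrences in $t$ and $l_i$ in $s$.

Suppose vectors as in \eqref{eq:split} exist for each $z_i$, and let the $j$-th of them be attained by the term $u_{ij}(z_{i1},\dots,z_{ik_i})$. Substitute $u_{ij}$ for the variable of $s^*$ that comes from the $j$-th occurrence of $z_i$. In the resulting term the weight of $z_{ih}$ at $p$ is the $h$-th coordinate of the right side of \eqref{eq:split}, and in $t^*$ it is the $h$-th coordinate of the left side. By \eqref{eq:ident}, $\mathcal V_p\models t^*\approx s^*((u_{ij}))$. So an element $t^*((b_{ih}))$ of $t(B_1,\dots,B_n)$ equals $s^*$ evaluated at the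 elements $u_{ij}(b_{i1},\dots,b_{ik_i})\in B_i$, and lies in $s(B_1,\dots,B_n)$ by \eqref{eq:star}.

Conversely, in the free algebra of $\mathcal V_p$ on all the $z_{ih}$ with $1\le h\le k_i$ let $B_i$ be the subalgebra generated by $z_{i1},\dots,z_{ik_i}$. By \eqref{eq:star}, $t^*((z_{ih}))\in t(B_1,\dots,B_n)\subseteq s(B_1,\dots,B_n)$, so there are terms $u_{ij}(z_{i1},\dots,z_{ik_i})$ with $\mathcal V_p\models t^*\approx s^*((u_{ij}))$. Comparing weights at $p$ by \eqref{eq:ident} gives \eqref{eq:split}, where the $j$-th vector for $z_i$ is the one attained by $u_{ij}$.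
\end{proof}

\begin{example}[an identity that does not pass to $\mathrm{Sub}\,\mathbf A$]\label{ex:third}
Let $p=\frac13$. In $(xy)y$ the variable $x$ has weight $(1-p)^2=\frac49$; in $(yx)(xy)$ it occurs twice with weight $p(1-p)=\frac29$. So $\mathcal V_p\models(xy)y\approx(yx)(xy)$. To have $(CB)(BC)\subseteq(BC)C$, the variable $x$ requires $(\frac29,\frac29)=\frac49c_1$, but $c_1=(\frac12,\frac12)$ does not have entries in $\mathbb Z[\frac13]$. Concretely, in $\mathbf R_p$ let $B$ be the subalgebra generated by $0$ and $1$, and $C=\{0\}$. Then $(CB)(BC)$ contains $(0\cdot0)(1\cdot0)=\frac29$, while all elements of $(BC)C$ are $\frac49b$ with $b\in B\subseteq\mathbb Z[\frac13]$, and $\frac12\notin\mathbb Z[\frac13]$. Hence $\mathcal V_{1/3}\ne\mathrm{Sub}\,\mathcal V_{1/3}$. The obstruction is that $1-p=\frac23$ is not a unit of $\mathbb Z[p]$.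
\end{example}

\begin{example}[a nonlinear identity that passes]\label{ex:sqrt}
Let $p=1-\frac1{\sqrt2}$. In $(xy)y$ the variable $x$ has weight $(1-p)^2=\frac12$, so both $(xy)y$ and $(yx)x$ are equal to $\frac12(x+y)$ in $\mathbf R_p$, and $\mathcal V_p\models(xy)y\approx(yx)x$. Does $(BC)C\subseteq(CB)B$ hold? For $x$, which occurs once on the left, take all $c_j=(1)$ in \eqref{eq:split}. For $y$, the occurrences on the left have weights $p(1-p)$ and $p$, the one on the right has weight $\frac12$, and we need
\[
c_1=\bigl(2p(1-p),\,2p\bigr)=(\sqrt2-1,\ 2-\sqrt2)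
\]
to be attainable. It is: the term $u=(y_2y_1)(y_1y_2)$ gives $y_1$ the weight $2p(1-p)$, and $y_2$ the complementary weight. In other words $\mathcal V_p$ satisfies the identity
\[
(xy_1)y_2\approx\bigl(((y_2y_1)(y_1y_2))\,x\bigr)x ,
\]
which shows $(BC)C\subseteq(CB)B$. Exchanging the roles of $B$ and $C$ gives equality.
\end{example}

The second example worked because division by $\frac12$ did not leave $\mathbb Z[p]$, as $\frac12=(1-p)^2$ is a unit there, and because the quotient happened to be attainable. We now show that the second point is automatic, up to a positivity condition, when $p$ and $1-p$ are units.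

\section{Which vectors are attainable}\label{sec:attain}

In this section $p\in(0,1)$ is algebraic, $m$ is its primitive minimal polynomial, and $d=\deg m$. We recall Gauss' lemma in the form needed: if $g\in\mathbb Z[X]$ and $g(p)=0$, then $g=mh$ with $h\in\mathbb Z[X]$, because $m$ is primitive.

\begin{lemma}\label{lem:unit}
The number $p$ is a unit of $\mathbb Z[p]$ if and only if $|m(0)|=1$, and $1-p$ is a unit of $\mathbb Z[p]$ if and only if $|m(1)|=1$.
\end{lemma}

\begin{proof}
Write $m=m(0)+Xg$ with $g\in\mathbb Z[X]$. Then $p\,g(p)=-m(0)$, so $p$ is a unit if $|m(0)|=1$. Conversely, if $p\,g(p)=1$ with $g\in\mathbb Z[X]$, then $Xg-1=mh$ with $h\in\mathbb Z[X]$, and $X=0$ gives $m(0)h(0)=-1$. The second claim is the first one for $1-p$, since $\mathbb Z[1-p]=\mathbb Z[p]$ and the primitive minimal polynomial of $1-p$ is $\pm m(1-X)$.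
\end{proof}

\subsection*{The problem restated}

The complete binary tree of depth $n$ has exactly $\binom nj$ leaves of weight $X^j(1-X)^{n-j}$. The polynomials $X^j(1-X)^{n-j}$, $0\le j\le n$, are linearly independent (divide by $(1-X)^n$), so they form a basis of the polynomials of degree at most $n$. We call the coefficients in this basis the coefficients \emph{in depth} $n$. If a polynomial of degree at most $n$ has integer coefficients, then its coefficients in depth $n$ are integers too, because $X^e=X^e\bigl(X+(1-X)\bigr)^{n-e}$ for $e\le n$. Labeling $\beta_{ij}$ of the leaves of weight $X^j(1-X)^{n-j}$ by $y_i$ yields a term $u$ with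
\begin{equation}\label{eq:label}
W_{u,y_i}=\sum_{j=0}^n\beta_{ij}X^j(1-X)^{n-j},
\end{equation}
and this is possible for all integers $\beta_{ij}\ge0$ with $\sum_i\beta_{ij}=\binom nj$ for every $j$.

Suppose that $c_1,\dots,c_k\in\mathbb Z[p]$ have sum $1$. Write $c_i=g_i(p)$ with $g_i\in\mathbb Z[X]$ and $\sum g_i=1$. For large $n$ the coefficients of the $g_i$ in depth $n$ are integers with the right sums, but they may be negative. We are free to change the $g_i$ by multiples of $m$ in $\mathbb Z[X]$ with total $0$.

\begin{example}\label{ex:round}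
For $p=1-\frac1{\sqrt2}$ we have $m=2X^2-4X+1$. The vector $(\sqrt2-1,2-\sqrt2)$ of Example~\ref{ex:sqrt} is given by $g_1=1-2X$, $g_2=2X$. In depth $2$ the coefficients are
\[
g_1:\ (1,0,-1),\qquad g_2:\ (0,2,2),\qquad m:\ (1,-2,-1).
\]
Replacing $g_1,g_2$ by $g_1-m$, $g_2+m$ we get $(0,2,0)$ and $(1,0,1)$, which is the labeling of $u=(y_2y_1)(y_1y_2)$.
\end{example}

Besides $c_i\in\mathbb Z[p]$ and $\sum c_i=1$ there is a further necessary condition. Let $Z_0$ be the set of roots of $m$ in $(0,1)$; it contains $p$. For $\zeta\in Z_0$ the map
\[
\sigma_\zeta:\mathbb Z[p]\to\mathbb R,\qquad g(p)\mapsto g(\zeta)\quad(g\in\mathbb Z[X]),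
\]
is a well-defined ring homomorphism, because $g(p)=0$ implies $m\mid g$. If $c_i=W_{u,y_i}(p)$, then $\sigma_\zeta(c_i)=W_{u,y_i}(\zeta)$ is a sum of numbers $\zeta^r(1-\zeta)^\ell>0$, so it is positive unless $y_i$ does not occur in $u$, in which case $c_i=0$. When $p$ and $1-p$ are units, positivity at all $\zeta\in Z_0$ is enough.

\begin{lemma}\label{lem:attain}
Suppose $|m(0)|=|m(1)|=1$. Let $c_1,\dots,c_k\in\mathbb Z[p]$ with $\sum c_i=1$ and $\sigma_\zeta(c_i)>0$ for all $i$ and all $\zeta\in Z_0$. Then $(c_1,\dots,c_k)$ is attainable.
\end{lemma}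

\begin{remark}
The hypothesis on $m$ cannot be dropped. Let $p=\frac13$, so $m=3X-1$, $m(1)=2$ and $Z_0=\{\frac13\}$. The vector $(\frac13,\frac13,\frac13)$ satisfies all the other hypotheses, but it is not attainable: under the homomorphism $\mathbb Z[\frac13]\to\mathbb Z/2$ we have $p\mapsto1$ and $1-p\mapsto0$, so in any term only the rightmost leaf has a weight not mapped to $0$. Hence an attainable vector has exactly one entry mapped to $1$, while here three are.
\end{remark}

The proof has two parts. First we add \emph{real} polynomial multiples of $m$ to the $g_i$ that make all of them positive on $[0,1]$; then their coefficients in large depth $n$ are positive, and in fact at least a fixed positive multiple of $\binom nj$. Next we round these multiples to integer ones. Rounding changes the coefficients by a bounded amount. This is harmless for $0<j<n$, where $\binom nj\ge n$, but there is only one leaf of weight $(1-X)^n$ and one of weight $X^n$. At these two ends we have to hit prescribed integers exactly, and this is what $|m(0)|=|m(1)|=1$ is for.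

\begin{proof}[Proof of Lemma~\ref{lem:attain}]
If $k=1$, then $c_1=1$ is attained by $u=y_1$. Let $k\ge2$. Choose $g_i\in\mathbb Z[X]$ with $g_i(p)=c_i$ for $2\le i\le k$, and put $g_1=1-\sum_{i\ge2}g_i$. Then $g_1(p)=c_1$, and $g_i(\zeta)=\sigma_\zeta(c_i)>0$ for all $i$ and all $\zeta\in Z_0$.

\emph{Step 1: positive real polynomials.} We claim that there are $H_2,\dots,H_k\in\mathbb R[X]$ such that
\[
F_i=g_i+mH_i\quad(i\ge2)\qquad\text{and}\qquad F_1=1-\sum_{i\ge2}F_i
\]
are all positive on $[0,1]$. Choose $\varepsilon>0$ such that the intervals $[\zeta-\varepsilon,\zeta+\varepsilon]$, $\zeta\in Z_0$, are disjoint, lie in $(0,1)$, and all $g_i$ are positive on them. Let $I$ be their union. Define $\varphi_i$ on $[0,1]$ to be $g_i$ on $I$, linear on the gaps between consecutive intervals, and constant on the two remaining segments at $0$ and at $1$, so that $\varphi_i$ is continuous. The $\varphi_i$ are positive, and $\sum_i\varphi_i=1$, since this is true on $I$ and both ways of extending preserve it. The zeros of $m$ in $[0,1]$ are the elements of $Z_0$, as $m(0),m(1)\ne0$, and they are interior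 points of $I$. So the function $h_i$ which is $(\varphi_i-g_i)/m$ off $I$ and $0$ on $I$ is continuous on $[0,1]$: at an endpoint of an interval of $I$ we have $m\ne0$ and $\varphi_i=g_i$. Moreover $\varphi_i=g_i+mh_i$. By Weierstrass' theorem we can approximate $h_i$ uniformly on $[0,1]$ by polynomials $H_i$, $i\ge2$. Then $F_i=\varphi_i+m(H_i-h_i)$ for $i\ge2$ and $F_1=\varphi_1-\sum_{i\ge2}m(H_i-h_i)$ are as close to the positive functions $\varphi_i$ as we like.

\emph{Step 2: positive coefficients in large depth.} For $n\ge e$,
\[
X^e=X^e\bigl(X+(1-X)\bigr)^{n-e}=\sum_{j=0}^n\frac{j(j-1)\cdots(j-e+1)}{n(n-1)\cdots(n-e+1)}\binom nj X^j(1-X)^{n-j},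
\]
since $\binom{n-e}{j-e}$ is the fraction times $\binom nj$ for $j\ge e$, and the fraction is $0$ for $j<e$. For fixed $e$ the fraction is $(j/n)^e+O(1/n)$ uniformly in $j$: it is a product of $e$ factors $\frac{j-i}{n-i}$, $0\le i<e$, each bounded by $1$ in absolute value for $n\ge2e$, and $\bigl|\frac{j-i}{n-i}-\frac jn\bigr|=\frac{i(n-j)}{n(n-i)}\le\frac{e}{n-e}$ for $n>e$. By linearity, for large $n$,
\[
F_i=\sum_{j=0}^n\binom nj\varphi_{ij}X^j(1-X)^{n-j},\qquad \varphi_{ij}=F_i(j/n)+O(1/n).
\]
As the $F_i$ are bounded below by a positive constant on $[0,1]$, there is $\mu>0$ such that $\varphi_{ij}\ge\mu$ for all $i,j$ and all large $n$. Since $\sum_iF_i=1$, uniqueness of coefficients gives $\sum_i\varphi_{ij}=1$, so also $\varphi_{ij}\le1$.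

\emph{Step 3: rounding.} For large $n>d$ and $i\ge2$ write
\[
g_i=\sum_{j=0}^n\gamma_{ij}X^j(1-X)^{n-j},\quad
H_i=\sum_{h=0}^{n-d}\rho_{ih}X^h(1-X)^{n-d-h},\quad
m=\sum_{e=0}^dm_eX^e(1-X)^{d-e}.
\]
Here $\gamma_{ij}$ and $m_e$ are integers, $m_0=m(0)=\pm1$ and $m_d=m(1)=\pm1$. Put $m_e=0$ for $e<0$ and $e>d$, and let $C=\sum|m_e|$. Comparing coefficients in $F_i=g_i+mH_i$ we get
\begin{equation}\label{eq:conv}
\binom nj\varphi_{ij}=\gamma_{ij}+\sum_{h}\rho_{ih}m_{j-h}\qquad(i\ge2).
\end{equation}
We replace the real numbers $\rho_{ih}$ by integers
\[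
\hat\rho_{i0}=-m_0\gamma_{i0},\qquad \hat\rho_{i,n-d}=-m_d\gamma_{in},\qquad \hat\rho_{ih}=\text{a nearest integer to }\rho_{ih}\quad(0<h<n-d).
\]
Then $|\hat\rho_{ih}-\rho_{ih}|\le1$ for all $h$. For $h=0$ this is true because \eqref{eq:conv} with $j=0$ reads $\varphi_{i0}=\gamma_{i0}+m_0\rho_{i0}$, so $\rho_{i0}-\hat\rho_{i0}=m_0\varphi_{i0}$ by $m_0^2=1$, and $0<\varphi_{i0}\le1$. For $h=n-d$, \eqref{eq:conv} with $j=n$ reads $\varphi_{in}=\gamma_{in}+m_d\rho_{i,n-d}$, so $\rho_{i,n-d}-\hat\rho_{i,n-d}=m_d\varphi_{in}$, and $0<\varphi_{in}\le1$.

Define integers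
\[
\beta_{ij}=\gamma_{ij}+\sum_h\hat\rho_{ih}m_{j-h}\quad(i\ge2),\qquad \beta_{1j}=\binom nj-\sum_{i\ge2}\beta_{ij},
\]
and $f_i=\sum_j\beta_{ij}X^j(1-X)^{n-j}$. For $i\ge2$, $f_i-g_i$ is $m$ times a polynomial in $\mathbb Z[X]$, so $f_i(p)=c_i$. Since $\sum_if_i=1$, also $f_1(p)=c_1$. It remains to see that $\beta_{ij}\ge0$.

At the ends, $\beta_{i0}=\gamma_{i0}+m_0\hat\rho_{i0}=0$ and $\beta_{in}=\gamma_{in}+m_d\hat\rho_{i,n-d}=0$ for $i\ge2$, so $\beta_{10}=\beta_{1n}=1$. For $1\le j\le n-1$ we have $\bigl|\beta_{ij}-\binom nj\varphi_{ij}\bigr|\le C$ for $i\ge2$ by \eqref{eq:conv}, and $\binom nj\ge n$. So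
\[
\beta_{ij}\ge n\mu-C\quad(i\ge2),\qquad
\beta_{1j}=\binom nj\varphi_{1j}-\sum_{i\ge2}\Bigl(\beta_{ij}-\binom nj\varphi_{ij}\Bigr)\ge n\mu-(k-1)C ,
\]
and both are nonnegative for large $n$.

\emph{Step 4: the term.} The integers $\beta_{ij}\ge0$ satisfy $\sum_i\beta_{ij}=\binom nj$, so the labeling \eqref{eq:label} yields a term $u$ with $W_{u,y_i}=f_i$ and $W_{u,y_i}(p)=c_i$.
\end{proof}

\section{Units suffice, and the counterexample}\label{sec:units}

\begin{proposition}\label{prop:units}
If $p\in(0,1)$ is algebraic and $|m(0)|=|m(1)|=1$, then $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$.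
\end{proposition}

We have to solve \eqref{eq:split}. Let $a=(a_1,\dots,a_k)$ and $\alpha=\sum a_i=\sum b_j$. There is an obvious real solution, namely $c_j=a/\alpha$ for all $j$. It has positive coordinates with sum $1$, but $\alpha$ need not be a unit, so in general $a/\alpha\notin\mathbb Z[p]^k$. We therefore choose $c_2,\dots,c_l$ in $\mathbb Z[p]^k$ close to $a/\alpha$, at all $\zeta\in Z_0$ simultaneously, and solve for $c_1$. This requires division only by $b_1$, which is a unit.

\begin{proof}
Let $\mathcal V_p\models t\approx s$, let $z$ be a variable in it, and let $a_i$, $b_j$ be as in Lemma~\ref{lem:inclusion}. By \eqref{eq:ident}, $\alpha:=\sum a_i=\sum b_j$. All $a_i$ and $b_j$ have the form $p^r(1-p)^\ell$. So by Lemma~\ref{lem:unit} they are units of $\mathbb Z[p]$, and their images under every $\sigma_\zeta$, $\zeta\in Z_0$, are positive. If $k=1$, take $c_j=(1)$ for all $j$. Let $k\ge2$.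

\emph{Density.} Let $Z_0$ have $\nu$ elements. The vectors $(\sigma_\zeta(c))_{\zeta\in Z_0}$ with $c\in\mathbb Z[p]$ are dense in $\mathbb R^{\nu}$. Indeed, for each $N$ the $\nu$ vectors $(\zeta^e)_{\zeta\in Z_0}$, $N\le e<N+\nu$, are the images of $p^e$. They form a basis of $\mathbb R^\nu$, because their determinant is $\prod_\zeta\zeta^N$ times a Vandermonde determinant of distinct numbers. Rounding the coordinates of a point in this basis gives an integer combination whose distance from the point is at most the sum of the norms of the basis vectors, and these norms tend to $0$ as $N\to\infty$ because $0<\zeta<1$.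

\emph{Solving \eqref{eq:split}.} Hence for each $\delta>0$ we can choose $c_j=(c_{j1},\dots,c_{jk})\in\mathbb Z[p]^k$, $2\le j\le l$, with coordinate sum $1$ and
\[
\Bigl|\sigma_\zeta(c_{ji})-\frac{\sigma_\zeta(a_i)}{\sigma_\zeta(\alpha)}\Bigr|<\delta\qquad\text{for all }i\text{ and all }\zeta\in Z_0:
\]
approximate the first $k-1$ coordinates within $\delta/k$, and let the last one be $1$ minus their sum. Put
\[
c_1=b_1^{-1}\Bigl((a_1,\dots,a_k)-\sum_{j\ge2}b_jc_j\Bigr)\in\mathbb Z[p]^k .
\]
Then \eqref{eq:split} holds, and $c_1$ has coordinate sum $b_1^{-1}(\alpha-\sum_{j\ge2}b_j)=1$. As $\delta\to0$, $\sigma_\zeta(c_{1i})$ tends to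
\[
\sigma_\zeta(b_1)^{-1}\Bigl(\sigma_\zeta(a_i)-\bigl(\sigma_\zeta(\alpha)-\sigma_\zeta(b_1)\bigr)\frac{\sigma_\zeta(a_i)}{\sigma_\zeta(\alpha)}\Bigr)=\frac{\sigma_\zeta(a_i)}{\sigma_\zeta(\alpha)}>0 .
\]
So for small $\delta$ all $\sigma_\zeta(c_{ji})$, $1\le j\le l$, are positive, and all $c_j$ are attainable by Lemma~\ref{lem:attain}.

By Lemma~\ref{lem:inclusion}, $t(B_1,\dots,B_n)\subseteq s(B_1,\dots,B_n)$ for all subalgebras $B_i$ of all $\mathbf A\in\mathcal V_p$. Exchanging $t$ and $s$ we get equality. So all $\mathrm{Sub}\,\mathbf A$ satisfy every identity of $\mathcal V_p$, i.e.\ $\mathrm{Sub}\,\mathcal V_p\subseteq\mathcal V_p$. The other inclusion is in Proposition~\ref{prop:easy}.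
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $p=1-\frac1{\sqrt2}$. We saw in Section~\ref{sec:intro} that $\mathcal V=\mathcal V_p$ is idempotent and entropic. The primitive minimal polynomial of $p$ is $m=2X^2-4X+1$, with $m(0)=1$ and $m(1)=-1$, so $\mathcal V=\mathrm{Sub}\,\mathcal V$ by Proposition~\ref{prop:units}. The identity $(xy)y\approx(yx)x$ holds in $\mathcal V$ by Example~\ref{ex:sqrt}.

The numbers $1-p=\frac1{\sqrt2}$ and $p=\frac{\sqrt2-1}{\sqrt2}$ are multiplicatively independent. Indeed, suppose $p^i(1-p)^j=1$, and assume $i\ge0$ by inverting if necessary. Then $(\sqrt2-1)^i=2^{(i+j)/2}$, and squaring gives $(3-2\sqrt2)^i=2^{i+j}\in\mathbb Q$. But for $i\ge1$ we have $(3-2\sqrt2)^i=v-w\sqrt2$ with positive integers $v,w$, which is irrational. So $i=0$ and then $j=0$.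

Hence Lemma~\ref{lem:transfer} applies to $K=\mathbb Z$ and $\kappa=0$: the groupoid $\mathbf L$ on $\mathbb Z$ with $xy=x$ satisfies $xx\approx x$ and all linear identities of $\mathcal V$. However, in $\mathbf L$ we have $(xy)y=x$ and $(yx)x=y$. So $(xy)y\approx(yx)x$ does not follow from $xx\approx x$ and the linear identities of $\mathcal V$, and $\mathcal V$ has no base consisting of such identities.
\end{proof}

\section{Proof of the classification}\label{sec:class}

\subsection*{When a base of linear identities and idempotence exists}

We prove that $\mathcal V_p$ has a base consisting of linear identities and $xx\approx x$ if $p$ is transcendental or (L) holds. The idea is to refine both sides of an identity by means of $xx\approx x$ until their leaves can be matched one by one.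

Let $\Sigma$ consist of $xx\approx x$ and all linear identities of $\mathcal V_p$, and let $\mathcal V_p\models t\approx s$. Using $xx\approx x$, we may \emph{expand} a leaf, i.e.\ replace a leaf $z$ by $zz$; this does not change any $W_{t,z}$, since a weight $w$ satisfies $w=w(1-X)+wX$. We claim that repeated expansion turns $t$ and $s$ into terms $\hat t$ and $\hat s$ whose leaves are in a bijection that preserves labels and the values of weights at $p$. This suffices: giving each pair of corresponding leaves a variable of its own we get linear terms that form an identity of $\mathcal V_p$ by \eqref{eq:ident}, which belongs to $\Sigma$. Identifying variables again, we get $\hat t\approx\hat s$. So $t\approx s$ follows from $\Sigma$.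

\emph{Let $p$ be transcendental.} Then $W_{t,z}=W_{s,z}$ as polynomials, by \eqref{eq:ident}. Expand all leaves of $t$ and $s$ to a common depth $n$. The number of leaves of $\hat t$ with label $z$ and weight $X^j(1-X)^{n-j}$ is the corresponding coefficient of $W_{t,z}$ in depth $n$, so it is the same for $\hat s$.

\emph{Let {\rm (L)} hold.} A leaf of weight $X^r(1-X)^\ell$ has the value $q^h$ at $p$, where $h=ar+b\ell$ is its \emph{height}. Expanding it produces leaves of heights $h+b$ (left) and $h+a$ (right). Let $n=\max(a,b)$, let $N$ exceed all heights of leaves in $t$ and $s$, and expand as long as there are leaves of height less than $N$. The process ends as $a,b\ge1$. Every leaf of the resulting terms $\hat t,\hat s$ was produced from a leaf of height at most $N-1$, so all heights now lie between $N$ and $N+n-1$. For a label $z$ let $\tau_h$ and $\tau_h'$ be the numbers of leaves with label $z$ and height $h$ in $\hat t$ and $\hat s$. Then \eqref{eq:ident} gives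
\[
\sum_{h=N}^{N+n-1}(\tau_h-\tau_h')\,q^{h-N}=0,
\]
a polynomial relation for $q$ of degree at most $n-1$. But $q$ is a root of the irreducible polynomial $X^a+X^b-1$ of degree $n$. So $\tau_h=\tau_h'$ for all $h$. As leaves of equal height have equal weights at $p$, the bijection exists.

\subsection*{Encoding an algebraic relation in an identity}

For the converse directions we turn the relation $m(p)=0$ into an identity of $\mathcal V_p$ in two variables.

\begin{lemma}\label{lem:encode}
Let $0\ne D\in\mathbb Z[X]$ and $D=D_+-D_-$, where $D_+$ and $D_-$ have nonnegative coefficients and no power of $X$ in common. There are $N\ge0$ and terms $t,s$ in $x,y$ such that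
\[
W_{t,x}=X^N(1-X)^ND_+,\qquad W_{s,x}=X^N(1-X)^ND_- ,
\]
where the occurrences of $x$ in $t$ have weights $X^{N+e}(1-X)^N$, as many for each $e$ as the coefficient of $X^e$ in $D_+$ indicates, and similarly for $s$ and $D_-$. If $D(p)=0$, then $\mathcal V_p\models t\approx s$. Moreover, if $K_\kappa\models t\approx s$, then $\kappa^N(1-\kappa)^ND(\kappa)=0$.
\end{lemma}

\begin{proof}
Choose $N$ with $\binom{2N}N\ge D_+(1)$ and $\binom{2N}N\ge D_-(1)$. In the complete binary tree of depth $2N$ there are $\binom{2N}N$ leaves of weight $X^N(1-X)^N$. For each unit of the coefficient of $X^e$ in $D_+$ replace one such leaf, each time a different one, by the term $y(y(\cdots(yx)))$ with $e$ letters $y$, in which $x$ is reached by $e$ right turns. Label all other leaves $y$. This is $t$, and $s$ is built in the same way from $D_-$. If $D(p)=0$, then $W_{t,x}(p)=W_{s,x}(p)$, and the weights of $y$ also agree at $p$, since in each term the weights of $x$ and $y$ sum to $1$. So $\mathcal V_p\models t\approx s$ by \eqref{eq:ident}. The last claim follows from \eqref{eq:eval} on evaluating $t$ and $s$ at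 $x=1$, $y=0$ in $K_\kappa$.
\end{proof}

\subsection*{Part (a)}

If $p$ is transcendental, $\mathcal V_p$ has a base of linear identities and $xx\approx x$, so $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ by Proposition~\ref{prop:easy}. If $p$ is algebraic with $|m(0)|=|m(1)|=1$, we have Proposition~\ref{prop:units}. The reformulation by units is Lemma~\ref{lem:unit}.

Conversely, let $p$ be algebraic and $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$. We have $m(0)\ne0$, because $m$ is irreducible and $p\ne0$. Apply Lemma~\ref{lem:encode} to $D=\pm m$, with the sign chosen so that $D(0)>0$. The identity $t\approx s$ holds in $\mathcal V_p$, hence in all $\mathrm{Sub}\,\mathbf A$ with $\mathbf A\in\mathcal V_p$, and Lemma~\ref{lem:inclusion} applies to it. Some occurrence of $x$ in $t$ has weight $p^N(1-p)^N$ at $p$, as $D_+$ has a constant term. All occurrences of $x$ in $s$ have weights $p^{N+e}(1-p)^N$ with $e\ge1$, as $D_-$ has none. Entries of attainable vectors lie in $\mathbb Z[p]$, so the corresponding coordinate of \eqref{eq:split} gives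
\[
p^N(1-p)^N\in p^{N+1}(1-p)^N\,\mathbb Z[p].
\]
Hence $1\in p\,\mathbb Z[p]$, i.e.\ $p$ is a unit, and $|m(0)|=1$ by Lemma~\ref{lem:unit}.

For $1-p$ use the symmetry. Reversing the multiplication turns $\mathbf R_p$ into $\mathbf R_{1-p}$ and $\mathcal V_p$ into $\mathcal V_{1-p}$. It does not change subalgebras, and it reverses the complex multiplication, so $\mathcal V_{1-p}=\mathrm{Sub}\,\mathcal V_{1-p}$. By what we have shown, $1-p$ is a unit of $\mathbb Z[1-p]=\mathbb Z[p]$, and $|m(1)|=1$ by Lemma~\ref{lem:unit}.

\subsection*{Part (b): necessity of (L) for algebraic $p$}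

Sufficiency was shown above. Let $p$ be algebraic, and suppose that $\mathcal V_p$ has a base consisting of linear identities and $xx\approx x$.

\emph{Case 1: $p$ and $1-p$ are multiplicatively independent.} By Lemma~\ref{lem:transfer}, $K_\kappa\in\mathcal V_p$ for all $K$ and $\kappa$; take $K=\mathbb Z[T]$ and $\kappa=T$. Lemma~\ref{lem:encode} with $D=m$ then gives $T^N(1-T)^Nm(T)=0$, which is false. So this case does not occur.

\emph{Case 2: $p$ and $1-p$ are multiplicatively dependent.} Now $p$ and $1-p$ are powers $q^a$ and $q^b$ of a single number $q$, and linear identities see only the exponents. So $q$ can be replaced by any invertible root $\xi$ of $X^a+X^b-1$ in any ring, and we take the most general one.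

The subgroup of $\mathbb R_{>0}$ generated by $p$ and $1-p$ is finitely generated, torsion-free and of rank one, hence infinite cyclic. Let $q\in(0,1)$ be a generator. Then $p=q^a$ and $1-p=q^b$ with $a,b\ge1$, and $a,b$ are coprime because $p$ and $1-p$ generate the group; say $ua+vb=1$ with $u,v\in\mathbb Z$. Let
\[
P=X^a+X^b-1,\qquad n=\deg P=\max(a,b),\qquad K=\mathbb Q[X]/(P),
\]
let $\xi$ be the class of $X$ in $K$, and put $\kappa=\xi^a$, so that $1-\kappa=\xi^b$. As $P(0)\ne0$, $\xi$ is invertible.

The implication \eqref{eq:transfer} holds: if $p^r(1-p)^\ell=p^{r'}(1-p)^{\ell'}$, then $q^{ar+b\ell}=q^{ar'+b\ell'}$, so $ar+b\ell=ar'+b\ell'$, and $\kappa^r(1-\kappa)^\ell=\xi^{ar+b\ell}=\xi^{ar'+b\ell'}=\kappa^{r'}(1-\kappa)^{\ell'}$. By Lemma~\ref{lem:transfer}, $K_\kappa\in\mathcal V_p$, and Lemma~\ref{lem:encode} with $D=m$ gives $\kappa^N(1-\kappa)^Nm(\kappa)=0$. Since $\kappa$ and $1-\kappa$ are invertible, $m(\kappa)=0$.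

We compare degrees. Multiplication by $\kappa$ is an injective linear map of the finite-dimensional space $\mathbb Q[\kappa]$ to itself, hence surjective, so $\kappa^{-1}\in\mathbb Q[\kappa]$; for the same reason $(1-\kappa)^{-1}\in\mathbb Q[\kappa]$. So $\xi=\xi^{ua+vb}=\kappa^u(1-\kappa)^v\in\mathbb Q[\kappa]$, i.e.\ $\mathbb Q[\kappa]=K$. Hence the minimal polynomial of $\kappa$ over $\mathbb Q$ has degree $\dim K=n$. It divides $m$, so $\deg m\ge n$. On the other hand, $p=q^a$ and $q=p^u(1-p)^v$ show $\mathbb Q(p)=\mathbb Q(q)$, so $\deg m=[\mathbb Q(q):\mathbb Q]$. As $q$ is a root of $P$, this is at most $n$, with equality only if $P$ is irreducible. So $P$ is irreducible, and (L) holds.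

This completes the proof of Theorem~\ref{thm:class}; its last statement combines (a) and (b). \qed

\section{Examples}\label{sec:ex}

A rational $p=r/s\in(0,1)$ in lowest terms has $m=sX-r$, so $|m(0)|=|m(1)|=1$ only for $p=\frac12$. There (L) holds with $q=\frac12$ and $a=b=1$. So no rational $p$ gives a counterexample. In degree $2$ there are infinitely many.

\begin{corollary}\label{cor:quad}
For quadratic $p\in(0,1)$, $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ if and only if, up to sign,
\[
m=aX^2-(a+2)X+1\ \text{ with } a\in\mathbb Z\setminus\{0\},\qquad\text{or}\qquad m=aX^2-aX+1\ \text{ with } a\ge5 .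
\]
All these $\mathcal V_p$ are counterexamples to the conjecture, except for $a=\pm1$ in the first family, where $\{p,1-p\}=\{q,q^2\}$ with $q=\frac{\sqrt5-1}2$. Each polynomial listed is irreducible; those in the first family have exactly one root in $(0,1)$, those in the second have two.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:class}(a) the condition is $|m(0)|=|m(1)|=1$. Normalize $m(0)=1$, so $m=aX^2+bX+1$ with $a\ne0$ and $a+b+1=\pm1$.

Let $b=-a-2$. The discriminant is $(a+2)^2-4a=a^2+4$. Two squares of integers differ by $4$ only if they are $0$ and $4$, so for $a\ne0$ it is not a square and $m$ is irreducible. As $m(0)=1$ and $m(1)=-1$, exactly one of the two roots lies in $(0,1)$.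

Let $b=-a$. The discriminant is $a^2-4a=(a-2)^2-4$. For $a<0$ the roots have product $\frac1a<0$ and sum $1$, so one is negative, the other exceeds $1$, and none lies in $(0,1)$. For $1\le a\le3$ the roots are not real, and for $a=4$ we have $m=(2X-1)^2$, which is not irreducible. For $a\ge5$ the discriminant is positive and, by the remark on squares, not a square, so $m$ is irreducible. The roots are real with positive product and sum $1$, hence both lie in $(0,1)$.

It remains to decide when (L) holds, with exponents $a',b'$, say. Since $a',b'$ are coprime, $q$ is a product of integer powers of $p$ and $1-p$, so $\mathbb Q(q)=\mathbb Q(p)$. As $X^{a'}+X^{b'}-1$ is irreducible with root $q$, $\max(a',b')=\deg m=2$. So $\{a',b'\}=\{1,2\}$ and $q^2+q=1$. Either $p=q$, with $m=-X^2-X+1$, or $p=q^2$, with $m=X^2-3X+1$. These are $a=-1$ and $a=1$ in the first family. Conversely, in these two cases the unique root in $(0,1)$ is $q$ or $q^2$, and (L) holds, since $X^2+X-1$ is irreducible.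
\end{proof}

Theorem~\ref{thm:counter} is the case $a=2$ of the first family.

\begin{remark}
Counterexamples also occur when $p$ and $1-p$ are multiplicatively dependent, so the irreducibility in (L) is essential. We have
\[
X^5+X-1=(X^2-X+1)(X^3+X^2-1).
\]
Let $q$ be a root of $X^3+X^2-1$ in $(0,1)$; it exists by a change of sign. Put $p=q^5$, so that $1-p=q$. The cubic has no rational root, so it is irreducible, and substituting $1-X$ for $X$ we find $m=\pm(X^3-4X^2+5X-1)$, with $|m(0)|=|m(1)|=1$. By Theorem~\ref{thm:class}(a), $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$. In (L), coprimality of the exponents makes the number in $(0,1)$ a generator of the group generated by $p$ and $1-p$. This group is generated by $q$, and $q$ is its only generator in $(0,1)$. So the exponents must be $5$ and $1$, but $X^5+X-1$ is reducible. Hence (L) fails.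
\end{remark}

\begin{thebibliography}{9}
\bibitem{APS}
Kira Adaricheva, Agata Pilitowska and David Stanovsk\'y,
\emph{On complex algebras of subalgebras},
arXiv:math/0610832 (2006).
\end{thebibliography}
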